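
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}


\title{Non-ellipsoidal Hilbert geometries\\ with maximal bottom of the spectrum}

\begin{abstract}
For the Finsler--Laplace operator of a regular Hilbert geometry of dimension $n\ge2$, the bottom of the spectrum is at most $(n-1)^2/4$, with equality for the ellipsoid, that is, for hyperbolic space. It was asked whether equality characterizes ellipsoids. We show that it does not, in any dimension: every domain sufficiently $C^{2,\alpha}$-close to an ellipsoid has $\lambda_1=(n-1)^2/4$, and $\{|x|^2+\varepsilon x_1^4/|x|^2<1\}$ is a non-ellipsoidal example for every small $\varepsilon>0$. The proof compares the Hilbert metric with a hyperbolic cone metric, up to an error that decays exponentially with the distance to the center, and absorbs this error by a one-dimensional weighted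 Hardy inequality. We also show that a $C^{2,\alpha}$ boundary forces finitely many eigenvalues below $(n-1)^2/4$, and that $C^1$-closeness to an ellipsoid is not enough for equality.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $n\ge2$ and let $\mathcal C\subset\mathbb R^n$ be a bounded open convex set. For $x\ne y$ in $\mathcal C$ let $a,b$ be the points where the line through $x,y$ meets $\partial\mathcal C$, ordered $a,x,y,b$. The \emph{Hilbert metric} of $\mathcal C$ is
\[
d_{\mathcal C}(x,y)=\tfrac12\log\frac{|a-y|\,|b-x|}{|a-x|\,|b-y|}.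
\]
It is induced by the Finsler metric
\[
F(x,v)=\frac{|v|}2\Big(\frac1{|x-p^-|}+\frac1{|x-p^+|}\Big),
\]
where $p^\pm$ are the points where the rays $x+\mathbb R^{\pm}v$ meet $\partial\mathcal C$. Cross-ratios are projectively invariant, so $F$ and $d_{\mathcal C}$ are in particular affine invariants of $\mathcal C$. We call $\mathcal C$ (with $d_{\mathcal C}$) a \emph{regular Hilbert geometry} if $\partial\mathcal C$ is a $C^2$ hypersurface with positive definite second fundamental form. If $\mathcal C$ is an ellipsoid, then $(\mathcal C,d_{\mathcal C})$ is the Klein model of hyperbolic $n$-space.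

The operator we study is the Finsler--Laplace operator of Barthelm\'e. Let $F$ be a Finsler metric on an $n$-manifold $M$. Let $\pi:HM\to M$ be its unit tangent bundle, which we identify with the bundle of directions, $X$ the generator of the geodesic flow, $\tau$ the Hilbert form on $HM$ (in coordinates $\tau=F_{v^i}dx^i$), $\Omega^F$ the Holmes--Thompson volume form on $M$, and let $\tau^F$ be the $(n-1)$-form on $HM$ with $\tau\wedge d\tau^{n-1}=\tau^F\wedge\pi^*\Omega^F$. Then
\[
\Delta^Ff(x)=\frac{c_n}{\mathrm{vol}_{\mathrm{eucl}}(S^{n-1})}\int_{H_xM}L_X^2(\pi^*f)\,\tau^F ,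
\]
up to a constant the average over all directions of the second derivative of $f$ along the geodesic through $x$ in that direction; the constant $c_n$ is chosen so that $\Delta^F$ is the Laplace--Beltrami operator when $F$ is Riemannian. The operator $-\Delta^F$ is symmetric and nonnegative on $L^2(M,\Omega^F)$. For the Hilbert metric of a regular $\mathcal C$ we write $\lambda_1(\mathcal C)$ for the bottom of the spectrum of its self-adjoint extension on $L^2(\mathcal C,\Omega^F)$. (Proposition~\ref{prop:esa} shows that this extension is unique.) Throughout,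
\[
s:=\frac{n-1}2,\qquad s^2=\frac{(n-1)^2}4 .
\]
The following facts about regular Hilbert geometries are known; they are the background of the question of \cite{BCCV} treated here.
\begin{itemize}
\item $0<\lambda_1(\mathcal C)\le s^2$.
\item The essential spectrum of $-\Delta^F$ starts at $s^2$, so the spectrum below $s^2$ is discrete.
\item For hyperbolic space the spectrum is $[s^2,\infty)$. Hence $\lambda_1(\mathcal C)=s^2$ if $\mathcal C$ is an ellipsoid.
\item For every $\varepsilon>0$ and $k\in\mathbb N$ there is a regular Hilbert geometry whose first $k$ eigenvalues are below $\varepsilon$.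
\end{itemize}
The ellipsoid therefore maximizes $\lambda_1$, and it is natural to ask, as in \cite{BCCV}, whether it is the only maximizer:
\begin{quote}
\emph{Is it true that $\lambda_1(\mathcal C)=\frac{(n-1)^2}4$ if and only if $\mathcal C$ is an ellipsoid?}
\end{quote}
An extremal problem with a highly symmetric extremal invites the guess ``yes''. There is, however, a second reading. Since the essential spectrum always starts at $s^2$, the equality $\lambda_1(\mathcal C)=s^2$ says only that there is no eigenvalue below the essential spectrum. Whether a small change of $\mathcal C$ creates such an eigenvalue is a question about bound states at a threshold, and a small decaying perturbation need not create one. This second reading is the correct one.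

\subsection{Results}

The \emph{gauge} of an open convex set $D\ni0$ is $h_D(x)=\inf\{t>0:x\in tD\}$; it is convex, positively $1$-homogeneous, and $D=\{h_D<1\}$. It is convenient to describe a bounded domain by $N=h_D^2$, because ellipsoids centered at $0$ are exactly the bounded domains for which $N$ is a quadratic form, equivalently for which $N$ is $C^2$ off $0$ with $D^2N$ constant. A function $N$ is called $2$-homogeneous if $N(tx)=t^2N(x)$ for $t\ge0$. Differences of Hessians are measured in the operator norm.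

\begin{theorem}\label{thm:main}
Let $n\ge2$ and $\alpha\in(0,1]$. There is $K_0=K_0(n,\alpha)>0$ such that the following holds. Let $N:\mathbb R^n\to[0,\infty)$ be $2$-homogeneous and $C^2$ off $0$, with $I\le D^2N\le3I$ off $0$ and
\[
|D^2N(\theta)-D^2N(\theta')|\le K_0|\theta-\theta'|^\alpha\qquad(\theta,\theta'\in S^{n-1}).
\]
Then $\mathcal C=\{N<1\}$ is a regular Hilbert geometry and $\lambda_1(\mathcal C)=\frac{(n-1)^2}4$.
\end{theorem}

\begin{corollary}\label{cor:example}
Let $n\ge 2$. For all sufficiently small $\varepsilon>0$ the set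
\[
\mathcal C_\varepsilon=\{x\ne0:\ |x|^2+\varepsilon x_1^4/|x|^2<1\}\cup\{0\}
\]
is a regular Hilbert geometry with real-analytic boundary, it is not an ellipsoid, and $\lambda_1(\mathcal C_\varepsilon)=\frac{(n-1)^2}4$. Hence the answer to the question is negative in every dimension $n\ge2$.
\end{corollary}

\begin{remark}\label{rem:nbhd}
Theorem~\ref{thm:main} gives a full $C^{2,\alpha}$-neighborhood of every ellipsoid on which $\lambda_1=s^2$. Indeed, by affine invariance we may take the ellipsoid to be the unit ball. If the gauge $h$ of $\mathcal C$ is $C^{2,\alpha}(S^{n-1})$-close to $1$, then $N-|x|^2$, with $N=h^2$, is the $2$-homogeneous extension of the small function $h^2-1$ on $S^{n-1}$, so $D^2N$ is $C^\alpha(S^{n-1})$-close to $2I$ and the hypotheses hold.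
\end{remark}

Two further results show what remains true far from ellipsoids, and that $C^{2,\alpha}$-closeness cannot be weakened to $C^1$-closeness.

\begin{theorem}\label{thm:finite}
If $\mathcal C$ is a regular Hilbert geometry with $C^{2,\alpha}$ boundary, $0<\alpha\le1$, then $-\Delta^F$ has only finitely many eigenvalues, counted with multiplicity, below $\frac{(n-1)^2}4$.
\end{theorem}

\begin{theorem}\label{thm:C1}
For every regular Hilbert geometry $\mathcal C\ni0$ there are regular Hilbert geometries $\mathcal C_j\ni0$ with $C^\infty$ boundary whose gauges converge to that of $\mathcal C$ in $C^1(S^{n-1})$ and for which $\lambda_1(\mathcal C_j)\to0$.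
\end{theorem}

In particular, $C^1$-closeness to an ellipsoid does not imply $\lambda_1=s^2$. We do not decide what happens for topologies strictly between $C^1$ and $C^{2,\alpha}$, for instance $C^2$.

\subsection{The idea, in the smallest case}\label{sec:idea}

Consider hyperbolic $3$-space in polar coordinates, $dr^2+\sinh^2r\,g_{S^2}$, where $s=1$. For a test function $f$, drop the angular derivatives and look at one ray. With $\psi=f\sinh r$ we have $f_r\sinh r=\psi_r-\psi\coth r$, and integrating $-2\psi\psi_r\coth r=-(\psi^2)_r\coth r$ by parts (the boundary terms vanish, since $\psi^2\coth r=O(r)$ at $0$) gives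
\begin{equation}\label{eq:toy}
\int_0^\infty(f_r^2-f^2)\sinh^2r\,dr=\int_0^\infty\Big(\psi_r^2+\psi^2\big(\coth^2r-\tfrac1{\sinh^2r}-1\big)\Big)dr=\int_0^\infty\psi_r^2\,dr .
\end{equation}
This proves $\lambda_1\ge1$, with room to spare: since $\psi(0)=0$, the classical Hardy inequality bounds the right side below by $\int_0^\infty\frac{\psi^2}{4r^2}dr$. So if the right side of $\int f_r^2\sinh^2r\,dr\ge\int f^2\sinh^2r\,dr$ is perturbed to $\int(1+V)f^2\sinh^2r\,dr$ with $0\le V\le\frac1{4r^2}$, the inequality survives. A potential $V=\kappa(\cosh r)^{-\beta}$ with $\beta>0$ and $\kappa\ge0$ small is of this kind. Thus a perturbation that is small \emph{and} decays is harmless.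

To use this for a Hilbert geometry we need two things. First, near an ellipsoid the Finsler metric $F$ should be comparable, with an error decaying in $r$, to a Riemannian metric of the form $dr^2+\sinh^2r\,\hat g$. A candidate metric of this form exists for every regular $\mathcal C$, and H\"older continuity of $D^2N$ gives the decay (Section~\ref{sec:comparison}); Section~\ref{sec:norms} passes from $F$ to the quadratic form of $\Delta^F$. Second, we need a version of the Hardy inequality in every dimension in which the coefficient of $f_r^2$ is perturbed as well (Section~\ref{sec:hardy}). The theorems are then proved in Sections~\ref{sec:proof}--\ref{sec:C1}.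

\section{The Rayleigh quotient}\label{sec:rayleigh}

This section turns the definition of $\Delta^F$ into an explicit quadratic form. Since $\partial\mathcal C$ is only $C^2$, we keep track of regularity. Let $\omega_n$ be the volume of the Euclidean unit ball and $|E|$ the Lebesgue measure of a set $E$. Repeated indices are summed.

\subsection{The norms $F$ and $F^*$}

Let $\mathcal C$ be regular. For $x\in\mathcal C$ and $v\ne0$ define $t_\pm=t_\pm(x,v)>0$ by $x\pm t_\pm v\in\partial\mathcal C$, and put $\Theta(x,v)=1/t_+(x,v)$, the gauge of $\mathcal C-x$ at $v$. Then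
\begin{equation}\label{eq:F}
F(x,v)=\tfrac12\Big(\frac1{t_+}+\frac1{t_-}\Big)=\tfrac12\big(\Theta(x,v)+\Theta(x,-v)\big).
\end{equation}

\emph{Regularity.} Translate so that $0\in\mathcal C$ and let $h$ be the gauge of $\mathcal C$. It is $C^2$ off $0$, because $\partial\mathcal C$ is $C^2$ and, by convexity, transverse to the rays from $0$. At $y=x+t_+v\in\partial\mathcal C$ we have $dh_y(y)=h(y)=1$ and $dh_y(x)\le h(x)$ by convexity and homogeneity, so $dh_y(y-x)\ge1-h(x)>0$. Therefore the implicit function theorem applies to $h(x+v/\Theta)=1$, and $\Theta$ and $F$ are $C^2$ in $(x,v)$ for $v\ne0$.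

\emph{Strong convexity.} The gauge $\Theta(x,\cdot)$ is convex and $1$-homogeneous, so $D_v^2\Theta\ge0$ and $D_v^2\Theta(v,\cdot)=0$. Its level set $\{\Theta(x,\cdot)=1\}$ is $\partial\mathcal C-x$, so on $\ker d_v\Theta$, a complement of $\mathbb Rv$, the form $D_v^2\Theta$ is a positive multiple of the second fundamental form of $\partial\mathcal C$ at $y$. Hence the kernel of $D_v^2\Theta$ is exactly $\mathbb Rv$, and the same holds for $D_v^2F$. As $d_vF(v)=F>0$, the form
\[
D_v^2(\tfrac12F^2)=d_vF\otimes d_vF+F\,D_v^2F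
\]
is positive definite. So $F(x,\cdot)$ is a norm, and the Legendre transform $(x,v)\mapsto(x,d_v(\frac12F^2))$ is a $C^1$ diffeomorphism off the zero sections. Let $F^*(x,\cdot)$ be the dual norm, $B_x^*=\{\xi:F^*(x,\xi)\le1\}$ and $\nabla F^*=\nabla_\xi F^*$. Write $v(x,\xi)$ for the $C^1$ inverse Legendre transform; then $\nabla_\xi(\frac12F^{*2})=v(x,\xi)$ and $\nabla_x(\frac12F^{*2})=-\nabla_x(\frac12F^2)(x,v(x,\xi))$ are both $C^1$. Thus $\frac12F^{*2}$ is $C^2$ and $\nabla F^*$ is $C^1$ in $(x,\xi)$, $\xi\ne0$.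

\subsection{The geodesic field}

Geodesics should be straight lines with unit $F$-speed. We verify this, because we need the invariance of the measure $\mu=|\tau\wedge d\tau^{n-1}|$ in low regularity. Differentiating $h(x+v/\Theta)=1$ with respect to $x^i$ and $v^i$ gives
\[
h_i=\frac{(h_jv^j)\,\Theta_{x^i}}{\Theta^2},\qquad\frac{h_i}{\Theta}=\frac{(h_jv^j)\,\Theta_{v^i}}{\Theta^2},
\qquad\text{hence}\qquad\Theta_{x^i}=\Theta\,\Theta_{v^i}.
\]
Since $v^k\Theta_{v^k}=\Theta$ and $v^k\Theta_{v^iv^k}=0$,
\[
v^k\Theta_{v^ix^k}=v^k\partial_{v^i}(\Theta\,\Theta_{v^k})=\Theta\,\Theta_{v^i}=\Theta_{x^i}.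
\]
For $\Theta^-(x,v)=\Theta(x,-v)$ the first identity becomes $\Theta^-_{x^i}=-\Theta^-\Theta^-_{v^i}$, and the same computation gives $v^k\Theta^-_{v^ix^k}=-\Theta^-\Theta^-_{v^i}=\Theta^-_{x^i}$. Adding, $v^kF_{v^ix^k}=F_{x^i}$. On the bundle $HM$ of directions consider $\tau=F_{v^i}dx^i$, which is $C^1$, and the $C^2$ field $X=F^{-1}v^k\partial_{x^k}$. Then $i_X\tau=1$. Using $v^iF_{v^iv^k}=0$ and Euler's relation $v^iF_{v^ix^k}=F_{x^k}$,
\[
i_Xd\tau=F^{-1}\big(v^kF_{v^ix^k}dx^i-v^iF_{v^ix^k}dx^k\big)=F^{-1}\big(F_{x^i}dx^i-F_{x^k}dx^k\big)=0 .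
\]
Since $\tau$ is a contact form (see \eqref{eq:contact} below), the identities $i_X\tau=1$ and $i_Xd\tau=0$ determine the generator of the geodesic flow, so $X$ is this generator. Moreover $L_X\tau=0$, so the local flow of $X$ preserves $\tau$, hence $d\tau$ and $\mu$.

\subsection{The quadratic form}

Let $f,k\in C_c^\infty(\mathcal C)$, $\tilde f=\pi^*f$, $\tilde k=\pi^*k$. By invariance of $\mu$, $\int_{HM}L_X(\tilde kL_X\tilde f)\,d\mu=0$. Therefore
\[
\int k\,\Delta^Ff\,\Omega^F=\mathrm{const}\int_{HM}\tilde k\,L_X^2\tilde f\,d\mu=-\mathrm{const}\int_{HM}L_X\tilde k\,L_X\tilde f\,d\mu ,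
\]
with a dimensional constant. Now transfer the integral to the cotangent bundle. The map $[v]\mapsto\xi=d_vF(x,v)$ identifies $HM$ with $S^*M=\{F^*=1\}$ and $\tau$ with the restriction of $\Lambda=\xi_idx^i$; its inverse sends $\xi$ to the $F$-unit vector $\nabla F^*(\xi)$, so $L_X\tilde f=df(\nabla F^*(\xi))$. On $T^*M\setminus0=\mathbb R_+\times S^*M$, with $t=F^*$, we have $\Lambda=t\tau$, and since $d\tau^n=0$ on the $(2n-1)$-dimensional $S^*M$,
\begin{equation}\label{eq:contact}
(d\Lambda)^n=(dt\wedge\tau+t\,d\tau)^n=n\,t^{n-1}dt\wedge\tau\wedge d\tau^{n-1}.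
\end{equation}
The left side vanishes nowhere, so $\tau$ is indeed a contact form. As $|(d\Lambda)^n|=n!\,dx\,d\xi$, integration over $0<t\le1$ gives $\int_{S^*M}\Phi\,d\mu=n!\int_M\int_{B_x^*}\Phi\,d\xi\,dx$ for functions $\Phi$ that are $0$-homogeneous in $\xi$, such as $df(\nabla F^*(\xi))$. The Holmes--Thompson volume is $\Omega^F=\rho\,dx$ with $\rho(x)=|B_x^*|/\omega_n$. We arrive at
\begin{equation}\label{eq:A}
-\int k\,\Delta^Ff\,\Omega^F=\int_{\mathcal C}A(dk,df)\,dx,\qquad
A_x(p,q)=\frac n{\omega_n}\int_{B_x^*}(p\cdot\nabla F^*)(q\cdot\nabla F^*)\,d\xi .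
\end{equation}
The constant $n/\omega_n$ is forced by the Riemannian normalization, because for the Euclidean norm $n\int_{|\xi|\le1}(p\cdot\xi/|\xi|)^2d\xi=\omega_n|p|^2$. For measurable $U\subset\mathcal C$ write
\[
\mathcal E_U(f)=\int_UA(df,df)\,dx,\qquad\|f\|_U^2=\int_Uf^2\rho\,dx,\qquad R(f)=\frac{\mathcal E_{\mathcal C}(f)}{\|f\|_{\mathcal C}^2}.
\]
Explicitly,
\begin{equation}\label{eq:R}
R(f)=\frac{\displaystyle\int_{\mathcal C}n\int_{B_x^*}\big(df(\nabla F^*)\big)^2d\xi\,dx}{\displaystyle\int_{\mathcal C}f^2\,|B_x^*|\,dx}.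
\end{equation}
We note three properties. In polar coordinates
\[
A_x(p,p)=\frac1{\omega_n}\int_{S^{n-1}}\frac{(p\cdot\nabla F^*(x,\theta))^2}{F^*(x,\theta)^n}\,d\theta,\qquad
\rho(x)=\frac1{n\omega_n}\int_{S^{n-1}}\frac{d\theta}{F^*(x,\theta)^n},
\]
so $A$ and $\rho$ are $C^1$ in $x$, and $\Delta^F=\rho^{-1}L$ with $L\varphi=\partial_i(A^{ij}\partial_j\varphi)$. Next, $A_x(p,p)>0$ for $p\ne0$; otherwise $F^*(x,\cdot)$ would be constant along lines in the direction $p$, which is impossible for a norm. Finally, $F(\nabla F^*)=1$ gives $|p\cdot\nabla F^*|\le F^*(x,p)$, so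
\begin{equation}\label{eq:Aupper}
A_x(p,p)\le n\,\rho(x)\,F^*(x,p)^2 .
\end{equation}

\subsection{Uniqueness of the self-adjoint extension}

\begin{proposition}\label{prop:esa}
Let $\mathcal C$ be regular. Then $-\Delta^F$ on $C_c^\infty(\mathcal C)$ is essentially self-adjoint in $L^2(\mathcal C,\Omega^F)$, and
\[
\lambda_1(\mathcal C)=\inf\{R(f):0\ne f\in C_c^\infty(\mathcal C)\}.
\]
\end{proposition}

\begin{proof}
The operator is symmetric, real and nonnegative. So essential self-adjointness follows if every real $u\in L^2(\mathcal C,\Omega^F)$ with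
\begin{equation}\label{eq:weak}
\int uL\varphi\,dx=\int\rho u\varphi\,dx\qquad\text{for all }\varphi\in C_c^\infty(\mathcal C)
\end{equation}
vanishes. By mollification \eqref{eq:weak} holds for all compactly supported $\varphi\in H^2$.

\emph{Step 1: $u\in H^1_{\mathrm{loc}}$.} Let $U$ be a ball with $\overline U\subset\mathcal C$, $\chi\in C_c^\infty(U)$ and $u_1=\chi u$. For $\varphi\in H^2(U)$ we have $\chi L\varphi=L(\chi\varphi)-2A(d\chi,d\varphi)-\varphi L\chi$, so \eqref{eq:weak} for $\chi\varphi$ gives
\[
\int_Uu_1L\varphi\,dx=\ell(\varphi):=\int_Uu\big(\rho\chi\varphi-2A(d\chi,d\varphi)-\varphi L\chi\big)dx ,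
\]
and $\ell$ is bounded on $H_0^1(U)$. By Lax--Milgram there is $u_2\in H^1_0(U)$ with $-\int_UA(du_2,d\varphi)\,dx=\ell(\varphi)$ for all $\varphi\in H_0^1(U)$. For $\varphi\in H^2\cap H_0^1(U)$ an integration by parts gives $\int_Uu_2L\varphi\,dx=\ell(\varphi)=\int_Uu_1L\varphi\,dx$. Since $A\in C^1(\overline U)$ and $\partial U$ is smooth, weak solutions in $H_0^1(U)$ of $L\varphi=g\in L^2(U)$ lie in $H^2(U)$ by \cite[Theorem~8.12]{GT}. So $L$ maps $H^2\cap H_0^1(U)$ onto $L^2(U)$, and $u_1=u_2\in H_0^1(U)$.

\emph{Step 2: $u=0$.} By Step 1, $\int\big(A(du,d\varphi)+\rho u\varphi\big)dx=0$ for all compactly supported $\varphi\in H^1$. Fix $o\in\mathcal C$ and put $\chi_k(x)=\max\big(0,\min(1,2-d_{\mathcal C}(o,x)/k)\big)$. If $a,o,x,b$ are in this order on a line through $x\ne o$, with $a,b\in\partial\mathcal C$, then $d_{\mathcal C}(o,x)\ge\frac12\log\frac{|b-o|}{|b-x|}\to\infty$ as $x\to\partial\mathcal C$, so $\chi_k$ has compact support. From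
\[
d_{\mathcal C}(x,x+tv)=\tfrac12\log\frac{t_-+t}{t_-}+\tfrac12\log\frac{t_+}{t_+-t}=tF(x,v)+o(t)\qquad(t\downarrow0)
\]
and the triangle inequality, $\chi_k$ is locally Lipschitz and $F^*(d\chi_k)\le\frac1k$ almost everywhere. Take $\varphi=\chi_k^2u$. Since $A(du,d(\chi^2u))=A(d(\chi u),d(\chi u))-u^2A(d\chi,d\chi)$, \eqref{eq:Aupper} gives
\[
\int\rho\chi_k^2u^2\,dx\le\int u^2A(d\chi_k,d\chi_k)\,dx\le\frac n{k^2}\int\rho u^2\,dx\to0 .
\]
So $u=0$. The unique self-adjoint extension is then the Friedrichs extension, whose form is the closure of $\mathcal E_{\mathcal C}$ on $C_c^\infty(\mathcal C)$; hence the formula for $\lambda_1$.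
\end{proof}

\section{The comparison metric}\label{sec:comparison}

\subsection{The exact case}

Suppose first that $\mathcal C=\{N<1\}$ with $N$ a positive definite quadratic form. Fix $x\in\mathcal C$ and $v\ne0$, and put $u=1-N(x)$, $B=dN_x(v)$, $Q=D^2N(v,v)$. On the chord through $x$ in the direction $v$ we have $N(x+tv)=N(x)+Bt+\frac12Qt^2$, so $\pm Bt_\pm+\frac12Qt_\pm^2=u$. Dividing by $t_\pm^2$ gives a quadratic equation for $1/t_\pm$ with positive root
\[
\frac1{t_\pm}=\frac{\pm B+\sqrt{B^2+2uQ}}{2u}.
\]
In the average \eqref{eq:F} the terms $\pm B$ cancel, and $F^2=\frac{B^2}{4u^2}+\frac{Q}{2u}$, which is the Klein metric. The right side makes sense for every $N$ that is $C^2$ off $0$, and this is our comparison metric.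

\subsection{Definition and cone structure}

Let $N$ be $2$-homogeneous and $C^2$ off $0$, with
\begin{equation}\label{eq:mM}
mI\le D^2N\le MI\quad\text{off }0,\qquad0<m\le M,
\end{equation}
and let $\mathcal C=\{N<1\}$. The Hessian $D^2N$ is $0$-homogeneous; $N$ is $C^1$ on $\mathbb R^n$ with Lipschitz gradient, convex, and $N(x)=\frac12D^2N_x(x,x)\in[\frac m2|x|^2,\frac M2|x|^2]$ for $x\ne0$ by Euler's relation. So $\mathcal C$ is bounded, open and convex. Since $dN_y(y)=2$ on $\partial\mathcal C$, the boundary is $C^2$, with second fundamental form $D^2N|_{T\partial\mathcal C}/|\nabla N|>0$. Thus $\mathcal C$ is regular.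

Conversely, let $\mathcal C\ni0$ be regular with gauge $h$, and let $N=h^2$. Since $h=\Theta(0,\cdot)$, Section~\ref{sec:rayleigh} shows that $D^2h_x\ge0$ has kernel $\mathbb Rx$ for $x\ne0$, while $dh_x(x)=h(x)>0$. So $D^2N=2\,dh\otimes dh+2h\,D^2h$ is positive definite; being $0$-homogeneous and continuous off $0$, it satisfies \eqref{eq:mM} with some $m,M$. If $\partial\mathcal C$ is $C^{2,\alpha}$, then $D^2N$ is $\alpha$-H\"older on $S^{n-1}$.

Put $u=1-N$ and $w=\sqrt u$, and define on $\mathcal C\setminus\{0\}$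
\begin{equation}\label{eq:g}
g_x(v,v)=\frac{(dN_x(v))^2}{4u^2}+\frac{D^2N_x(v,v)}{2u}.
\end{equation}

\begin{lemma}\label{lem:cone}
In the coordinates $x=\tanh r\cdot y$, $r>0$, $y\in\partial\mathcal C$, on $\mathcal C\setminus\{0\}$ we have
\[
g=dr^2+\sinh^2r\,\hat g,\qquad\hat g=\tfrac12D^2N_y\big|_{T_y\partial\mathcal C},\qquad w=\frac1{\cosh r}.
\]
In particular, with $S(r)=\sinh^{n-1}r$ and $\nu$ the Riemannian measure of $\hat g$ on $\partial\mathcal C$,
\begin{equation}\label{eq:polar}
d\mathrm{vol}_g=S(r)\,dr\,d\nu(y),\qquad|df|_{g^*}^2\ge f_r^2 .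
\end{equation}
\end{lemma}

\begin{proof}
We have $N(x)=\tanh^2r$, so $u=\cosh^{-2}r$ and $w=1/\cosh r$. By homogeneity $dN_x=\tanh r\,dN_y$ and $D^2N_x=D^2N_y$; moreover $D^2N_y(y,\cdot)=dN_y$, $dN_y(y)=2$ and $D^2N_y(y,y)=2$. The coordinate vectors are $\partial_r=\cosh^{-2}r\;y$ and $\tanh r\;\eta$ with $\eta\in T_y\partial\mathcal C=\ker dN_y$. Hence
\[
g(\partial_r,\partial_r)=\frac{4\tanh^2r\,\cosh^{-4}r}{4\cosh^{-4}r}+\frac{2\cosh^{-4}r}{2\cosh^{-2}r}=\tanh^2r+\cosh^{-2}r=1 .
\]
Since $dN_x(\tanh r\,\eta)=\tanh^2 r\,dN_y(\eta)=0$, the first term of \eqref{eq:g} contributes nothing to the other entries. The mixed entry is a multiple of $D^2N_y(y,\eta)=dN_y(\eta)=0$, and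
\[
g(\tanh r\,\eta,\tanh r\,\eta)=\frac{\tanh^2r\,D^2N_y(\eta,\eta)}{2\cosh^{-2}r}=\sinh^2r\;\tfrac12D^2N_y(\eta,\eta).\qedhere
\]
\end{proof}

So for \emph{every} regular $\mathcal C\ni0$ the metric $g$ is a hyperbolic cone over $(\partial\mathcal C,\hat g)$, and radially it is indistinguishable from hyperbolic space; the shape of $\mathcal C$ enters only through $\hat g$ and $\nu$, which play no role in a ray-by-ray argument. What remains is the difference between $F$ and $\sqrt g$.

\subsection{The error decays}

\begin{lemma}\label{lem:compare}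
Assume \eqref{eq:mM} and $|D^2N(\theta)-D^2N(\theta')|\le K|\theta-\theta'|^\alpha$ on $S^{n-1}$, $0<\alpha\le1$. Then
\[
\Big|\frac{F(x,v)}{\sqrt{g_x(v,v)}}-1\Big|\le C_0K\,w(x)^\alpha\qquad(x\in\mathcal C\setminus\{0\},\ v\ne0),
\]
with $C_0=C_0(m,M)$.
\end{lemma}

The reason for the decay is that $F/\sqrt g-1$ measures how much $D^2N$ varies along the chord of $\mathcal C$ through $x$ in the direction $v$, weighted by the share of the term $Q/2u$ in $g$, where $Q=D^2N_x(v,v)$ and $B=dN_x(v)$. When $v$ is transverse to the level sets of $N$, the chord can be long, but then $B^2/4u^2$ dominates and the variation of $D^2N$ hardly matters. When $v$ is nearly tangent, the term $Q/2u$ does matter, but then the chord has length of order $\sqrt u$, so $D^2N$ varies by $O(u^{\alpha/2})$ along it. The proof interpolates between these regimes.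

\begin{proof}
By homogeneity let $|v|=1$. Put $B=dN_x(v)$, $Q=D^2N_x(v,v)$ and
\[
Q_\pm=2\int_0^1(1-\sigma)\,D^2N_{x\pm\sigma t_\pm v}(v,v)\,d\sigma ,
\]
so that $Q,Q_\pm\in[m,M]$. The function $t\mapsto N(x+tv)$ is $C^{1,1}$, and $C^2$ except possibly at one point (where $x+tv=0$), so Taylor's formula with integral remainder applies and $N(x\pm t_\pm v)=1$ reads $\pm Bt_\pm+\frac12Q_\pm t_\pm^2=u$. As in the exact case,
\begin{equation}\label{eq:roots}
\frac1{t_\pm}=\frac{\pm B+\sqrt{B^2+2uQ_\pm}}{2u},\qquad t_\pm=\frac{\mp B+\sqrt{B^2+2uQ_\pm}}{Q_\pm},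
\end{equation}
and therefore
\[
F=\frac1{4u}\Big(\sqrt{B^2+2uQ_+}+\sqrt{B^2+2uQ_-}\Big),\qquad\sqrt g=\frac1{2u}\sqrt{B^2+2uQ}.
\]
Since $|\sqrt z-1|\le|z-1|$ for $z\ge0$,
\begin{equation}\label{eq:err}
\Big|\frac F{\sqrt g}-1\Big|\le\max_\pm\frac{2u\,|Q_\pm-Q|}{B^2+2uQ}.
\end{equation}
Let $\ell=|B|+\sqrt u$. By \eqref{eq:roots}, $t_\pm\le\frac{2|B|+\sqrt{2Mu}}m\le c_1\ell$ with $c_1=\max(2,\sqrt{2M})/m$, and $B^2+2uQ\ge c_2\ell^2$ with $c_2=\frac12\min(1,2m)$. For nonzero $x,y$,
\[
\Big|\frac x{|x|}-\frac y{|y|}\Big|\le\frac{|x-y|}{|x|}+\frac{\big||y|-|x|\big|}{|x|}\le\frac{2|x-y|}{|x|},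
\]
and the left side is at most $2$. We apply this to $y=x\pm\sigma t_\pm v$, which is nonzero for all but at most one $\sigma$ and satisfies $|x-y|\le c_1\ell$. Since $D^2N$ is $0$-homogeneous and $2\int_0^1(1-\sigma)d\sigma=1$, we get
\[
|Q_\pm-Q|\le K\min\Big(2,\frac{2c_1\ell}{|x|}\Big)^\alpha .
\]

\emph{If $N(x)\ge\frac12$}, then $\frac M2|x|^2\ge\frac12$, so $|x|\ge M^{-1/2}$. The right side of \eqref{eq:err} is at most
\[
\frac{2K}{c_2}(2c_1\sqrt M)^\alpha\,u\,\ell^{\alpha-2}\le\frac{2K}{c_2}\max(1,2c_1\sqrt M)\,u^{\alpha/2},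
\]
because $\ell\ge\sqrt u$ and $\alpha-2<0$.

\emph{If $N(x)<\frac12$}, then $u>\frac12$, and the right side of \eqref{eq:err} is at most $\frac{2^\alpha K}m\le\frac{2K}m\le\frac{2\sqrt2K}mu^{\alpha/2}$.
\end{proof}

The H\"older condition is used only here. With mere continuity of $D^2N$ the same argument bounds the error by a modulus of continuity, without a definite rate of decay in $r$; the inequality of Section~\ref{sec:hardy} requires exponential decay.

\section{From norms to the quadratic form}\label{sec:norms}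

The form $A$ in \eqref{eq:A} involves $\nabla F^*$, while Lemma~\ref{lem:compare} controls only the size of $F$. Convexity repairs this: uniform closeness of convex functions gives closeness of gradients, at the price of a square root.

\begin{lemma}\label{lem:norm}
Let $G$ be a norm on $\mathbb R^n$, $n\ge2$, that is $C^1$ off $0$ and satisfies $(1-\delta)|\xi|\le G(\xi)\le(1+\delta)|\xi|$ with $0\le\delta\le\frac1{2n}$. Let $B^*=\{G\le1\}$ and $\eta=7n\sqrt\delta$. Then
\[
|B^*|\le(1+\eta)\,\omega_n,\qquad n\int_{B^*}(p\cdot\nabla G)^2d\xi\ge(1-\eta)\,\omega_n|p|^2\quad(p\in\mathbb R^n).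
\]
\end{lemma}

\begin{proof}
If $\delta=0$, then $G=|\cdot|$ and both relations are equalities with $\eta=0$. Let $\delta>0$.

\emph{Volume.} Since $n\delta\le\frac12$, $|B^*|\le(1-\delta)^{-n}\omega_n\le(1-n\delta)^{-1}\omega_n\le(1+2n\delta)\omega_n\le(1+\eta)\omega_n$.

\emph{Gradient.} Let $|\theta|=1$ and $\zeta=\nabla G(\theta)$. We claim $|\zeta-\theta|\le3\sqrt\delta$. Let $\zeta\ne\theta$, $e=(\zeta-\theta)/|\zeta-\theta|$ and $t>0$. By convexity of $G$ and $|\theta+te|=\sqrt{1+2t\theta\cdot e+t^2}\le1+t\theta\cdot e+\frac{t^2}2$,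
\[
t\,\zeta\cdot e\le G(\theta+te)-G(\theta)\le(1+\delta)\Big(1+t\,\theta\cdot e+\frac{t^2}2\Big)-(1-\delta).
\]
Subtracting $t\,\theta\cdot e$ gives $t|\zeta-\theta|\le2\delta+\delta t+\frac{1+\delta}2t^2$. For $t=2\sqrt\delta$ this yields $|\zeta-\theta|\le\sqrt\delta\,(2+\sqrt\delta+\delta)\le3\sqrt\delta$, because $\delta\le\frac14$.

\emph{Integral.} If $6n\sqrt\delta\ge1$, then $1-\eta<0$ and there is nothing to prove. Otherwise, since $\nabla G$ is $0$-homogeneous, $B^*\supset\{|\xi|\le\frac1{1+\delta}\}$ and $(p\cdot\zeta)^2\ge(p\cdot\theta)^2+2(p\cdot\theta)\,p\cdot(\zeta-\theta)$,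
\[
n\int_{B^*}(p\cdot\nabla G)^2d\xi\ge(1+\delta)^{-n}\int_{S^{n-1}}(p\cdot\nabla G(\theta))^2d\theta
\ge(1+\delta)^{-n}\int_{S^{n-1}}\big((p\cdot\theta)^2-6\sqrt\delta\,|p|^2\big)d\theta .
\]
As $\int_{S^{n-1}}(p\cdot\theta)^2d\theta=\omega_n|p|^2$ and $|S^{n-1}|=n\omega_n$, the right side is
\[
(1+\delta)^{-n}(1-6n\sqrt\delta)\,\omega_n|p|^2\ge(1-n\delta)(1-6n\sqrt\delta)\,\omega_n|p|^2\ge(1-7n\sqrt\delta)\,\omega_n|p|^2.\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:form}
Under the assumptions of Lemma~\ref{lem:compare}, let $x\in\mathcal C\setminus\{0\}$ satisfy $2C_0K\,w(x)^\alpha\le\frac1{2n}$, and put $\eta(x)=7n\sqrt{2C_0K}\,w(x)^{\alpha/2}$. Then for all covectors $p$ at $x$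
\[
A_x(p,p)\ge(1-\eta)\,|p|_{g^*}^2\sqrt{\det g_x},\qquad\rho(x)\le(1+\eta)\sqrt{\det g_x}.
\]
\end{proposition}

\begin{proof}
Let $\delta=C_0Kw(x)^\alpha$, so that $\delta\le\frac1{4n}\le\frac12$. By Lemma~\ref{lem:compare}, $(1-\delta)\sqrt g\le F\le(1+\delta)\sqrt g$ at $x$. Dualizing,
\[
(1-2\delta)\,|\cdot|_{g^*}\le\frac{|\cdot|_{g^*}}{1+\delta}\le F^*\le\frac{|\cdot|_{g^*}}{1-\delta}\le(1+2\delta)\,|\cdot|_{g^*}.
\]
In $g_x$-orthonormal linear coordinates on $T_x\mathcal C$, with dual coordinates $\xi'$ on $T_x^*\mathcal C$, the norm $|\cdot|_{g^*}$ becomes Euclidean and $d\xi=\sqrt{\det g_x}\,d\xi'$. Now apply Lemma~\ref{lem:norm} to $G=F^*(x,\cdot)$, with $2\delta$ in place of $\delta$.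
\end{proof}

\section{A weighted Hardy inequality}\label{sec:hardy}

By Proposition~\ref{prop:form} and \eqref{eq:polar} we have to prove, ray by ray, $\int(1-\kappa w^\beta)f_r^2S\,dr\ge s^2\int(1+\kappa w^\beta)f^2S\,dr$ with $w=1/\cosh r$, $S=\sinh^{2s}r$. The tool is a positive supersolution: if $\varphi>0$ and $-(aS\varphi')'\ge V S\varphi$ with $a\ge0$, then writing $f=\varphi\psi$ gives $\int aSf_r^2\,dr\ge\int VSf^2\,dr$, up to a boundary term.

Which $\varphi$? From $w'=-w\tanh r$, $(\tanh r)'=w^2$ and $S'/S=2s\coth r$ we find, for $p>0$,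
\begin{equation}\label{eq:wp}
-\frac1S\big(S(w^p)'\big)'=2sp\,w^p-p^2w^p\tanh^2r+p\,w^{p+2}=\big[2sp-p^2+p(p+1)w^2\big]w^p .
\end{equation}
For $p=s$ the right side is $s^2w^s+s(s+1)w^{s+2}$, so $\varphi=w^s$ proves the inequality for $\kappa=0$ with surplus potential $s(s+1)w^2$. Our perturbation $w^\beta$, $\beta\le1$, decays more slowly than $w^2$, so we must create a surplus of order $w^\beta$. Since $2s(s+\beta)-(s+\beta)^2=s^2-\beta^2$ falls short of $s^2$, \emph{subtracting} a multiple $b\,w^{s+\beta}$ does this. The value of $b$ below is chosen so that the terms with exponents $s+2$ and $s+\beta+2$ have a nonnegative sum.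

\begin{lemma}\label{lem:hardy}
Let $\beta\in(0,1]$,
\[
b=\frac{s(s+1)}{(s+\beta)(s+\beta+1)}\in(0,1),\qquad\kappa_0=\kappa_0(n,\beta)=\frac{b\beta^2}{b\beta^2+2s^2}<1 ,
\]
and $0\le\kappa\le\kappa_0$. For every $R\ge0$ and every $f\in C^1([R,\infty))$ vanishing for large $r$,
\[
\int_R^\infty(1-\kappa w^\beta)f_r^2\,S\,dr\ \ge\ s^2\int_R^\infty(1+\kappa w^\beta)f^2\,S\,dr .
\]
\end{lemma}

\begin{proof}
Let $\varphi=w^s-b\,w^{s+\beta}$; since $0<b<1$ and $0<w\le1$, we have $0<\varphi\le w^s$. By \eqref{eq:wp} for $p=s$ and $p=s+\beta$,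
\[
-\frac1S(S\varphi')'=s^2\varphi+b\beta^2w^{s+\beta}+s(s+1)\big(w^{s+2}-w^{s+\beta+2}\big)\ge s^2\varphi+b\beta^2w^{s+\beta},
\]
where $b(s+\beta)(s+\beta+1)=s(s+1)$ was used.

Next let $a=1-\kappa w^\beta>0$. Then $a'=\kappa\beta w^\beta\tanh r\ge0$, and
\[
\varphi'=-\tanh r\,\big(s\,w^s-b(s+\beta)w^{s+\beta}\big)\le0,\qquad\text{because } b(s+\beta)=\frac{s(s+1)}{s+\beta+1}\le s .
\]
So $-a'\varphi'\ge0$, and
\[
-\frac1S(aS\varphi')'\ge a\big(s^2\varphi+b\beta^2w^{s+\beta}\big)\ge s^2\varphi-\kappa s^2w^{s+\beta}+(1-\kappa)b\beta^2w^{s+\beta},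
\]
using $w^\beta\varphi\le w^{s+\beta}$ and $w\le1$. The condition $\kappa\le\kappa_0$ is equivalent to $(1-\kappa)b\beta^2\ge2\kappa s^2$. Hence
\begin{equation}\label{eq:super}
-\frac1S(aS\varphi')'\ge s^2\varphi+\kappa s^2w^{s+\beta}\ge s^2(1+\kappa w^\beta)\varphi .
\end{equation}

Finally write $f=\varphi\psi$. Then $f_r^2=\varphi^2\psi'^2+\varphi'(\varphi\psi^2)'$, and integration by parts with $\varphi\psi^2=f^2/\varphi$ gives
\[
\int_R^\infty aSf_r^2\,dr=\int_R^\infty aS\varphi^2\psi'^2\,dr-\Big(aS\frac{\varphi'}\varphi f^2\Big)(R)-\int_R^\infty\frac{(aS\varphi')'}\varphi f^2\,dr .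
\]
The first term is nonnegative, the second is nonnegative because $\varphi'\le0$, and by \eqref{eq:super} the third is at least $s^2\int_R^\infty(1+\kappa w^\beta)f^2S\,dr$.
\end{proof}

Note that no boundary condition at $R$ is needed. For $R=0$ the boundary term vanishes; for $R>0$ its sign will allow us, in Section~\ref{sec:finite}, to cut $\mathcal C$ along $\{r=R\}$ with Neumann conditions.

\section{Proof of Theorem \ref{thm:main} and Corollary \ref{cor:example}}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]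
By Section~\ref{sec:comparison}, $\mathcal C$ is regular. Let $C_0=C_0(1,3)$ be the constant of Lemma~\ref{lem:compare}, $\beta=\frac\alpha2$ and $\kappa=7n\sqrt{2C_0K_0}$. Choose $K_0=K_0(n,\alpha)>0$ so small that
\[
2C_0K_0\le\frac1{2n}\qquad\text{and}\qquad\kappa\le\kappa_0(n,\beta).
\]
Since $w\le1$, Proposition~\ref{prop:form} applies (with $K=K_0$) at every $x\in\mathcal C\setminus\{0\}$, with $\eta=\kappa w^\beta<1$. Let $f\in C_c^\infty(\mathcal C)$. For each $y\in\partial\mathcal C$ the function $r\mapsto f(\tanh r\cdot y)$ is $C^1$ on $[0,\infty)$ and vanishes for large $r$. By Proposition~\ref{prop:form}, \eqref{eq:polar} and Lemma~\ref{lem:hardy} with $R=0$,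
\begin{align*}
\mathcal E_{\mathcal C}(f)&\ge\int_{\mathcal C}(1-\eta)|df|_{g^*}^2\,d\mathrm{vol}_g
\ge\int_{\partial\mathcal C}\int_0^\infty(1-\kappa w^\beta)f_r^2\,S\,dr\,d\nu\\
&\ge s^2\int_{\partial\mathcal C}\int_0^\infty(1+\kappa w^\beta)f^2\,S\,dr\,d\nu
=s^2\int_{\mathcal C}(1+\eta)f^2\,d\mathrm{vol}_g\ge s^2\|f\|_{\mathcal C}^2 .
\end{align*}
So $R(f)\ge s^2$ for all nonzero $f\in C_c^\infty(\mathcal C)$, and $\lambda_1(\mathcal C)\ge s^2$ by Proposition~\ref{prop:esa}. The reverse inequality is the known upper bound.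
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:example}]
The function $x_1^4/|x|^2$ is $2$-homogeneous and real-analytic off $0$, so its Hessian is bounded and Lipschitz on $S^{n-1}$. Hence for small $\varepsilon>0$ the function $N_\varepsilon=|x|^2+\varepsilon x_1^4/|x|^2$ (with $N_\varepsilon(0)=0$) satisfies the hypotheses of Theorem~\ref{thm:main} with $\alpha=1$, and $\mathcal C_\varepsilon=\{N_\varepsilon<1\}$. So $\mathcal C_\varepsilon$ is regular and $\lambda_1(\mathcal C_\varepsilon)=s^2$. Its boundary is real-analytic because $dN_\varepsilon\ne0$ on $\{N_\varepsilon=1\}$.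

Suppose $\mathcal C_\varepsilon$ were an ellipsoid. Since $\mathcal C_\varepsilon=-\mathcal C_\varepsilon$ and a bounded set has at most one center of symmetry, its center would be $0$. Then $\mathcal C_\varepsilon=\{q<1\}$ for a positive definite quadratic form $q$, and $N_\varepsilon=q$ by homogeneity. So $P=(q-|x|^2)/\varepsilon$ would be a polynomial with $x_1^4=(x_1^2+\dots+x_n^2)P(x)$ on $\mathbb R^n$, hence on $\mathbb C^n$. At $x=(1,i,0,\dots,0)$ this says $1=0$, a contradiction.
\end{proof}

\section{Finitely many eigenvalues: proof of Theorem \ref{thm:finite}}\label{sec:finite}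

For a domain far from an ellipsoid the constant $K$ is not small. But the factor $w^\alpha$ is small near $\partial\mathcal C$, so the argument of Section~\ref{sec:proof} still works there. What is left is a compact set, which contributes finitely many eigenvalues.

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
Translate so that $0\in\mathcal C$, let $N=h^2$, let $m,M$ be as in \eqref{eq:mM}, and let $K$ be an $\alpha$-H\"older constant of $D^2N$ on $S^{n-1}$ (Section~\ref{sec:comparison}). Put $c=7n\sqrt{2C_0K}$ and $\beta=\frac\alpha4$. Choose $R>0$ so large that on $\{r\ge R\}$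
\[
2C_0Kw^\alpha\le\frac1{2n}\qquad\text{and}\qquad c\,w^{\alpha/2}=(c\,w^{\alpha/4})\,w^\beta\le\kappa_0(n,\beta)\,w^\beta .
\]
(Giving up half of the exponent buys the smallness of the constant.) As in Section~\ref{sec:proof}, Proposition~\ref{prop:form}, \eqref{eq:polar} and Lemma~\ref{lem:hardy} on $[R,\infty)$ with $\kappa=\kappa_0(n,\beta)$ give
\begin{equation}\label{eq:outer}
\mathcal E_{\{r>R\}}(f)\ge s^2\|f\|_{\{r>R\}}^2\qquad(f\in C_c^\infty(\mathcal C)).
\end{equation}

The complement $K_R=\mathcal C\setminus\{r>R\}=\{h\le\tanh R\}$ is a compact convex body in $\mathcal C$. On it $A$ is continuous and positive definite and $\rho$ is continuous and positive, so $\mathcal E_{K_R}$ is comparable to the Dirichlet integral on $H^1(\operatorname{int}K_R)$. By Rellich's theorem the associated (Neumann) operator in $L^2(K_R,\rho\,dx)$ has discrete spectrum. Let $\Pi$ be the finite-rank orthogonal projection onto the span of its eigenfunctions with eigenvalue $<s^2$. Expanding in eigenfunctions, $\mathcal E_{K_R}(f)\ge s^2\|f\|_{K_R}^2-s^2\|\Pi(f|_{K_R})\|_{K_R}^2$.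 Adding \eqref{eq:outer},
\[
\mathcal E_{\mathcal C}(f)\ge s^2\|f\|_{\mathcal C}^2-s^2\|\Pi(f|_{K_R})\|_{K_R}^2 ,
\]
first for $f\in C_c^\infty(\mathcal C)$ and then, by continuity, on the form domain. Suppose the spectral subspace of $-\Delta^F$ for $(-\infty,s^2)$ had dimension greater than $\operatorname{rank}\Pi$. It lies in the form domain, so it would contain some $f\ne0$ with $\Pi(f|_{K_R})=0$. Then $\mathcal E_{\mathcal C}(f)\ge s^2\|f\|_{\mathcal C}^2$, whereas $\mathcal E_{\mathcal C}(f)<s^2\|f\|_{\mathcal C}^2$ for every nonzero element of this subspace, a contradiction.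
\end{proof}

\section{$C^1$-closeness is not enough: proof of Theorem \ref{thm:C1}}\label{sec:C1}

The idea is to truncate $\mathcal C$ near a boundary point so that it acquires a simplicial corner. Near the vertex the Hilbert metric looks like that of a simplicial cone, which is a normed space and has bottom of spectrum $0$. If the corner is nearly flat and close to $\partial\mathcal C$, the truncation changes $\mathcal C$ little in the Hausdorff metric. Smoothing then gives a regular geometry with small $\lambda_1$. Since gauges are convex and that of $\mathcal C$ is $C^1$ off $0$, uniform convergence of the gauges improves to $C^1$ convergence.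

The truncated domains are not regular, so we first extend the definitions. Let $D\subset\mathbb R^n$ be nonempty, open and convex, containing no line. Define $F_D$ by \eqref{eq:F} with $1/\infty=0$, and $F_D(x,0)=0$. For fixed $x$ it is a norm in $v$: if $F_D(x,v)=0$ with $v\ne0$, then $D$ contains the line $x+\mathbb Rv$. It is continuous on $D\times\mathbb R^n$, as are $1/t_\pm$ separately. Indeed, if the ball of radius $\varrho$ around $x$ lies in $D$ and $|e|<\epsilon\varrho$, $\epsilon<\frac12$, then $(1-\epsilon)(D-x)\subset D-x-e$, so the gauge of $D-(x+e)$ is at most $(1-\epsilon)^{-1}$ times that of $D-x$. Exchanging the roles of $x$ and $x+e$, with the radius $(1-\epsilon)\varrho$ and $\epsilon/(1-\epsilon)<1$ in place of $\varrho$ and $\epsilon$, gives a bound in the other direction. Both factors tend to $1$ as $\epsilon\to0$, uniformly in $v$, and the gauge of $D-x$ is continuous in $v$. Define $R_D$ by \eqref{eq:R}, where $\nabla F_D^*$ exists for almost every $\xi$, and $\lambda_1(D)=\inf R_D$ over nonzero $f\in C_c^\infty(D)$.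 For regular $D$ this agrees with the earlier definition, by Proposition~\ref{prop:esa}. $R_D$ is invariant under affine maps, and \eqref{eq:R} may be computed in any coordinates on $D$, since $dx\,d\xi$, $F^*$ and $df(\nabla F^*)$ are intrinsic to $T^*D$.

\begin{lemma}\label{lem:conv}
Let $D$ be as above, $f\in C_c^\infty(D)$, $f\ne0$, and let $D_k$ be open convex sets without lines, containing $\operatorname{supp}f$, with $F_{D_k}\to F_D$ uniformly on $\operatorname{supp}f\times S^{n-1}$. Then $R_{D_k}(f)\to R_D(f)$.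
\end{lemma}

\begin{proof}
On the compact set $\operatorname{supp}f\times S^{n-1}$ the function $F_D$ has positive upper and lower bounds, hence so do the $F_{D_k}$ for large $k$, uniformly. So the dual norms converge uniformly on $\operatorname{supp}f\times S^{n-1}$, the unit balls $B_{k,x}^*$ are uniformly bounded, and their indicator functions converge to that of $B_x^*$ off $\partial B_x^*$, a null set. Wherever all these gradients exist, hence almost everywhere, convexity gives $\nabla F_{D_k}^*\to\nabla F_D^*$. The gradients are uniformly bounded because $F_{D_k}(\nabla F_{D_k}^*)\le1$. Now apply dominated convergence in the numerator and the denominator of \eqref{eq:R}.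
\end{proof}

\begin{lemma}\label{lem:orthant}
If $\Gamma$ is a linear image of the orthant $\mathbb R^n_{>0}$, then $\lambda_1(\Gamma)=0$.
\end{lemma}

\begin{proof}
By affine invariance let $\Gamma=\mathbb R^n_{>0}$. The ray $x+tv$, $t>0$, leaves $\Gamma$ at the first time at which one of the coordinates $x_i+tv_i$ vanishes. With $y_i=\log x_i$ and $\zeta_i=v_i/x_i=dy_i(v)$ we get $1/t_\pm=\max_i(\mp\zeta_i)_+$, so
\[
F_\Gamma=\tfrac12\Big(\max_i(\zeta_i)_++\max_i(-\zeta_i)_+\Big)
\]
is a fixed norm on $\mathbb R_y^n$. Hence, with a constant $C$ depending only on $n$, $R_\Gamma(f)\le C\int|\nabla_yf|^2dy\big/\int f^2dy$. Replacing $f(y)$ by $f(y/\lambda)$ and letting $\lambda\to\infty$ shows that the infimum is $0$.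
\end{proof}

\begin{lemma}\label{lem:corner}
Let $\mathcal C$ be a bounded open convex set, $z\in\mathcal C$, and let $e_1,\dots,e_n$ be linearly independent vectors, $\Gamma=\{y:e_i\cdot y<0\text{ for all }i\}$. Then $D=\mathcal C\cap(z+\Gamma)$ has $\lambda_1(D)=0$.
\end{lemma}

\begin{proof}
The set $\Gamma$ is a linear image of an orthant. Since $\mathcal C-z$ is convex and contains a neighborhood of $0$, the sets $D_k=k(D-z)=k(\mathcal C-z)\cap\Gamma$ increase to $\Gamma$, and every compact subset of $\Gamma$ lies in $D_k$ for large $k$. The exit time from $D_k$ is the minimum of those from $\Gamma$ and from $k(\mathcal C-z)$, and the latter tends to $\infty$. So on compact subsets of $\Gamma\times S^{n-1}$ the continuous functions $1/t_\pm^{D_k}$ decrease to the continuous functions $1/t_\pm^\Gamma$, uniformly by Dini's theorem. By affine invariance and Lemma~\ref{lem:conv}, $\lambda_1(D)=\lambda_1(D_k)\le R_{D_k}(f)\to R_\Gamma(f)$ for every nonzero $f\in C_c^\infty(\Gamma)$. By Lemma~\ref{lem:orthant}, $\lambda_1(D)=0$.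
\end{proof}

\begin{lemma}\label{lem:smooth}
Let $D\ni0$ be bounded, open and convex. There are regular Hilbert geometries $C_\epsilon\ni0$, defined for all small $\epsilon>0$, with $C^\infty$ boundary, such that for every $\delta\in(0,1)$ we have $(1-\delta)D\subset C_\epsilon\subset(1+\delta)D$ for all sufficiently small $\epsilon$, and $\limsup_{\epsilon\to0}\lambda_1(C_\epsilon)\le\lambda_1(D)$.
\end{lemma}

\begin{proof}
Let $\phi_\epsilon$ be a standard mollifier and $G_\epsilon=h_D*\phi_\epsilon+\epsilon|x|^2$. This is smooth with $D^2G_\epsilon\ge2\epsilon I$ and $G_\epsilon\ge\epsilon|x|^2$, and $G_\epsilon\to h_D$ locally uniformly. For small $\epsilon$ we have $G_\epsilon(0)<1$. Put $C_\epsilon=\{G_\epsilon<1\}$, an open, convex and bounded set containing $0$. A critical point of the convex function $G_\epsilon$ is a minimum, so $\nabla G_\epsilon\ne0$ on $\partial C_\epsilon=\{G_\epsilon=1\}$, and the second fundamental form $D^2G_\epsilon|_{T\partial C_\epsilon}/|\nabla G_\epsilon|$ is positive. Thus $C_\epsilon$ is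 regular with $C^\infty$ boundary.

Let $0<\delta<1$ and let $\epsilon$ be so small that $|G_\epsilon-h_D|<\delta$ on $2\overline D$. Then $G_\epsilon<1$ on $(1-\delta)D$ and $G_\epsilon>1$ on $\partial((1+\delta)D)$. Since $C_\epsilon$ is connected and contains $0$, the inclusions follow. $F$ decreases when the domain increases, and $F_{(1\pm\delta)D}(x,v)=(1\pm\delta)^{-1}F_D\big(\frac x{1\pm\delta},v\big)$. By continuity of $F_D$, it follows that $F_{C_\epsilon}\to F_D$ locally uniformly on $D\times\mathbb R^n$. By Lemma~\ref{lem:conv}, $\limsup_{\epsilon\to0}\lambda_1(C_\epsilon)\le\lim_{\epsilon\to0}R_{C_\epsilon}(f)=R_D(f)$ for every nonzero $f\in C_c^\infty(D)$.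
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C1}]
Let $p\in\partial\mathcal C$ with outward unit normal $e$. Choose $z\in\mathcal C$ near $p$ and linearly independent unit vectors $e_1,\dots,e_n$ near $e$, and let $D=\mathcal C\cap(z+\Gamma)$ be as in Lemma~\ref{lem:corner}. If $x\in\mathcal C$, then $e\cdot(x-p)<0$, so $e_i\cdot(x-z)<0$ for all $i$ once $z$ and the $e_i$ are close enough to $p$ and $e$; that is, $x\in D$ eventually as $z\to p$, $e_i\to e$. A compact subset of $\mathcal C$ lies in the convex hull of finitely many points of $\mathcal C$, so it too eventually lies in $D$. In particular $0\in D$ and $(1-\delta)\mathcal C\subset D\subset\mathcal C$ eventually, for each $\delta\in(0,1)$. Since $\lambda_1(D)=0$ by Lemma~\ref{lem:corner}, Lemma~\ref{lem:smooth} and a diagonal choice give regular $\mathcal C_j\ni0$ with $C^\infty$ boundary, $\lambda_1(\mathcal C_j)\to0$ and, for each $\delta\in(0,1)$, $(1-\delta)\mathcal C\subset\mathcal C_j\subset(1+\delta)\mathcal C$ for large $j$. So the gauges $h_j$ of $\mathcal C_j$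 converge locally uniformly to the gauge $h$ of $\mathcal C$.

It remains to see that the gradients converge uniformly on $S^{n-1}$. All the gauges are convex and differentiable off $0$, and $h$ is $C^1$ off $0$. Let $x_j\to x$ in $S^{n-1}$. The vectors $\nabla h_j(x_j)$ are bounded, since the $h_j$ are convex and locally uniformly bounded. Passing to the limit in $h_j(y)\ge h_j(x_j)+\nabla h_j(x_j)\cdot(y-x_j)$, every limit point $q$ satisfies $h(y)\ge h(x)+q\cdot(y-x)$ for all $y$, so $q=\nabla h(x)$. Hence $\nabla h_j(x_j)\to\nabla h(x)$ whenever $x_j\to x$ (and likewise along subsequences), and since $\nabla h$ is continuous on the compact set $S^{n-1}$, the convergence $\nabla h_j\to\nabla h$ is uniform there.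
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCCV}
Thomas Barthelm\'e, Bruno Colbois, Micka\"el Crampon and Patrick Verovic,
\emph{Laplacian and spectral gap in regular Hilbert geometries},
arXiv:1211.6376 (2012).

\bibitem{GT}
Gilbarg--Trudinger, Theorem 8.12.

\end{thebibliography}

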